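\title{Arithmetically Gorenstein secant varieties of Segre--Veronese varieties}

\begin{abstract}
Let $X=\mathbb P^{n_1}\times\cdots\times\mathbb P^{n_k}$ be embedded by the complete linear system $|\mathcal O(d_1,\dots,d_k)|$ over an algebraically closed field of characteristic $0$. We determine exactly when the secant variety $\sigma_2(X)$ is arithmetically Gorenstein. We first show that the homogeneous coordinate ring of $\sigma_2(X)$ is always normal with rational singularities, hence Cohen--Macaulay. This turns the question into a computation in the divisor class group of $\sigma_2(X)$, which for $\sum d_i\ge3$ we carry out on the $\mathbb P^1$-bundle of secant lines over the Hilbert scheme of two points of $X$. We also obtain that for these secant varieties ``Gorenstein'' and ``arithmetically Gorenstein'' agree, and for $\sum d_i\ge3$ we decide when they are $\mathbb Q$-Gorenstein or have a factorial coordinate ring.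
\end{abstract}

\section{The question and the answer}\label{sec:intro}

Let $\mathbb K$ be an algebraically closed field of characteristic $0$. Fix integers $k\ge1$, $n_1,\dots,n_k\ge1$ and $d_1,\dots,d_k\ge1$, and put
$$X_i=\mathbb P^{n_i},\qquad X=X_1\times\cdots\times X_k,\qquad L=\mathcal O(d_1,\dots,d_k),\qquad n=\sum n_i,\qquad D=\sum d_i .$$
The complete linear system $|L|$ embeds $X$ in a projective space $\mathbb P^N$ as a \emph{Segre--Veronese variety}. Its secant variety $\sigma=\sigma_2(X)$ is the Zariski closure of the union of all lines joining two points of $X$. Let $S$ be the polynomial ring in $N+1$ variables and $R=S/I(\sigma)$ the homogeneous coordinate ring of $\sigma$.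

The variety $\sigma$ is \emph{arithmetically Gorenstein} if $R$ is Gorenstein, or equivalently if the local ring at the vertex of the affine cone over $\sigma$ is Gorenstein. In terms of the graded canonical module $\omega_R$ this means that $R$ is Cohen--Macaulay and $\omega_R\cong R(a)$ for some $a\in\mathbb Z$. It implies that $\sigma$ is \emph{Gorenstein}, that is, that all local rings of the projective variety $\sigma$ are Gorenstein; in general it is stronger. The following question was posed by Khadam, Micha{\l}ek and Zwiernik \cite{KMZ}: \emph{which secant varieties of Segre--Veronese varieties are arithmetically Gorenstein?}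

\subsection*{What to expect}
Consider first $X$ itself. Its coordinate ring is $\bigoplus_mH^0(X,L^m)$, a normal semigroup ring. It is therefore Cohen--Macaulay, with canonical module $\bigoplus_mH^0(X,\omega_X\otimes L^m)$. So $X$ is arithmetically Gorenstein iff $\omega_X\cong L^{-s}$ for some integer $s$, that is, iff $n_i+1=s\,d_i$ for all $i$. For the secant variety one may guess the same proportionality. But $\sigma$ is built from pairs of points of $X$, and the diagonal of $X\times X$ should contribute one further numerical condition, which fixes $s$. This is the right answer, with two corrections. First, the case $D\le2$ is different: for $D=1$ we have $\sigma=\mathbb P^N$, and for $D=2$ the variety $\sigma$ consists of the (arbitrary or symmetric) matrices of rank at most $2$. Second, certain factors $\mathbb P^1$ impose no condition, namely those with index in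
$$\Lambda=\{\,l:\ n_l=1\ \text{ and }\ D-d_l\le2\,\}.$$

\begin{theorem}\label{thm:main}
\begin{enumerate}
\item[(a)] If $D=1$ (so $k=1$, $d_1=1$), then $\sigma$ is arithmetically Gorenstein. If $k=1$ and $d_1=2$, it is so iff $n_1=1$ or $n_1$ is even. If $k=2$ and $(d_1,d_2)=(1,1)$, it is so iff $n_1=n_2$ or $\min(n_1,n_2)=1$.
\item[(b)] If $D\ge3$, then $\sigma$ is arithmetically Gorenstein iff $s:=\frac{k+1}{D-2}$ is an integer and $n_i+1=s\,d_i$ for every $i\notin\Lambda$. In that case $\omega_R\cong R(-2s)$.
\item[(c)] Explicitly, up to permuting the factors, $\sigma$ is arithmetically Gorenstein exactly in the following cases.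
\end{enumerate}
\begin{center}
\begin{tabular}{c|c|l}
$k$ & $(d_1,\dots,d_k)$ & $(n_1,\dots,n_k)$\\ \hline
$1$ & $1$ & any\\
$1$ & $2$ & $1$, or any even number\\
$1$ & $3$ & $1$ or $5$\\
$1$ & $4$ & $1$ or $3$\\
$2$ & $(1,1)$ & $n_1=n_2$, or $\min(n_1,n_2)=1$\\
$2$ & $(1,2)$ & $n_1\in\{1,2\}$, $n_2\in\{1,5\}$\\
$2$ & $(2,3)$ & $n_1=1$, $n_2\in\{1,2\}$\\
$3$ & $(1,1,1)$ & all $n_i\in\{1,3\}$\\
$3$ & $(1,1,2)$ & $n_1=n_2=1$, $n_3\in\{1,3\}$\\
$3$ & $(2,2,2)$ & $(1,1,1)$\\
$5$ & $(1,1,1,1,1)$ & $(1,1,1,1,1)$
\end{tabular}
\end{center}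
\end{theorem}

If $\Lambda=\emptyset$, the condition in (b) says: $\omega_X\cong L^{-s}$ for an integer $s$ with $n=2s+1$. Indeed $n_i+1=sd_i$ for all $i$ gives $n=sD-k$, and then $n=2s+1$ is the same as $s(D-2)=k+1$.

\begin{theorem}\label{thm:structure}
\begin{enumerate}
\item[(1)] For all $k$, $n_i$, $d_i$ the ring $R$ is normal with rational singularities. In particular $\sigma$ is always arithmetically Cohen--Macaulay.
\item[(2)] $\sigma$ is Gorenstein iff it is arithmetically Gorenstein.
\item[(3)] If $D\ge3$, then $\mathrm{Cl}(\sigma)$ is the abelian group with generators $\xi=[\mathcal O_\sigma(1)],h_1,\dots,h_k,\delta$ and relations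
$$2\xi-\sum d_ih_i+2\delta=0,\qquad h_l=\delta\ \ (l\in\Lambda),$$
and $K_\sigma=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta$. Moreover $\sigma$ (equivalently, its affine cone) is $\mathbb Q$-Gorenstein iff $n_i+1=\frac{k+1}{D-2}\,d_i$ for all $i\notin\Lambda$, and $R$ is factorial iff $\sigma=\mathbb P^N$.
\end{enumerate}
\end{theorem}

\subsection*{The method}
If $R$ is known to be normal and Cohen--Macaulay, then Gorensteinness becomes a statement about divisors: $K_\sigma$ has to be a multiple of the hyperplane class in $\mathrm{Cl}(\sigma)$. For $D\ge3$ the class group can be read off from the $\mathbb P^1$-bundle $\mathbb P(\mathcal E)$ of all secant lines over $\mathrm{Hilb}^2(X)$ and its map $f:\mathbb P(\mathcal E)\to\sigma$. One has to find the divisors that $f$ contracts; once they are removed, $f$ is an isomorphism up to subsets of codimension at least two. This is done by hand in Section~\ref{sec:rnc} for rational normal curves and in general in Sections~\ref{sec:criterion}--\ref{sec:table}.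

The main work is to show that $R$ is normal and Cohen--Macaulay. For normality (Section~\ref{sec:normal}) we compare $R$ with the ring of sections on $\mathbb P(\mathcal E)$, filtered by the order to which a form vanishes at the two points of a secant. For rational singularities (Section~\ref{sec:rational}) we use three steps: the algebra of highest weight vectors of $R$ is explicit, it is a ring of invariants of a deformation of a toric ring, and $R$ is a deformation of a ring built from it.

\section{The smallest case: rational normal curves}\label{sec:rnc}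

Let $X=\mathbb P^1$, $L=\mathcal O(d)$ with $d\ge3$, so that $X\subset\mathbb P^d$ is a rational normal curve. We take for granted here that $R$ is normal and Cohen--Macaulay, and find out when $K_\sigma$ is a multiple of the hyperplane class.

The scheme of length-two subschemes $\zeta\subset\mathbb P^1$ is $\mathbb P^2=\mathbb P(H^0(\mathcal O(2)))$. The universal family is a divisor of bidegree $(1,2)$ in $\mathbb P^2\times\mathbb P^1$. Let $\mathcal E$ be the rank-two bundle on $\mathbb P^2$ with fiber $H^0(L|_\zeta)$ at $\zeta$. The equation of the universal family gives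
$$0\to H^0(\mathcal O(d-2))\otimes\mathcal O(-1)\to H^0(\mathcal O(d))\otimes\mathcal O\to\mathcal E\to0,$$
so $\det\mathcal E=\mathcal O(d-1)$. The $\mathbb P^1$-bundle $\pi:\mathbb P(\mathcal E)\to\mathbb P^2$ is the set of pairs $(\zeta,q)$ with $q$ on the line $\langle\zeta\rangle$ spanned by $\zeta$, and $f(\zeta,q)=q$ maps it onto $\sigma$. With $\xi=f^*\mathcal O(1)$ and $h$ the pullback of a line in $\mathbb P^2$,
$$\mathrm{Pic}\,\mathbb P(\mathcal E)=\mathbb Z\xi\oplus\mathbb Zh,\qquad K_{\mathbb P(\mathcal E)}=-2\xi+\pi^*(K_{\mathbb P^2}+\det\mathcal E)=-2\xi+(d-4)h .$$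

\emph{Where $f$ is injective.} Any subscheme of length at most $4\le d+1$ of the curve spans a linear space of the maximal possible dimension. So a secant line $\langle\zeta\rangle$ meets $X$ only in $\zeta$, and two distinct secant lines are disjoint or meet exactly in a common point of the curve. Let $Z=\{(\zeta,q):q\in\zeta\}\cong\mathbb P^1\times\mathbb P^1$. Then $Z=f^{-1}(X)$, and $f$ is injective outside $Z$. As $\sigma$ is normal, $f$ is an isomorphism from $\mathbb P(\mathcal E)\setminus Z$ to $\sigma\setminus X$. Since $X=f(Z)$ has codimension $2$ in the threefold $\sigma$,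
$$\mathrm{Cl}(\sigma)=\mathrm{Pic}(\mathbb P(\mathcal E)\setminus Z)=(\mathbb Z\xi\oplus\mathbb Zh)/\langle Z\rangle .$$

\emph{The class of $Z$.} Since $Z$ has degree $2$ over $\mathbb P^2$, $Z\sim2\xi+ch$. The curve $F=\{(\zeta,x):\zeta\ni x\}$, for fixed $x$, is a ruling of $Z$ contracted by $f$, and it maps isomorphically to a line in $\mathbb P^2$. So $\xi\cdot F=0$, $h\cdot F=1$, and adjunction gives $-2=(K_{\mathbb P(\mathcal E)}+Z)\cdot F=d-4+c$. Hence $Z\sim2\xi-(d-2)h$.

\emph{The condition.} $K_\sigma$ is a multiple of $\xi$ iff $d-4=-\beta(d-2)$ for an integer $\beta$. With $s=\beta+1$ this reads $s(d-2)=2$. So $d=3$, $s=2$ or $d=4$, $s=1$, and the multiple is $K_\sigma=-2s\,\xi$. This agrees with what we know: for $d=3$ we have $\sigma=\mathbb P^3$ and $\omega_R=R(-4)$; for $d=4$, $\sigma\subset\mathbb P^4$ is the cubic hypersurface given by the $3\times3$ Hankel determinant, and $\omega_R=R(3-5)=R(-2)$.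

In general $\mathrm{Hilb}^2(X)$ has $k+1$ independent classes $h_1,\dots,h_k,\delta$, except that $h_1=\delta$ if $X$ is a curve, and besides $Z$ there may be other contracted divisors. This exception and these divisors are the reason for $\Lambda$. For $X=(\mathbb P^1)^3$, $d=(1,1,1)$, consider the pairs of points with equal $l$-th coordinate. The secant lines of such pairs form a divisor of dimension $6$ in $\mathbb P(\mathcal E)$, but they fill only a $\mathbb P^1\times\mathbb P^3$ of dimension $4$ in $\sigma=\mathbb P^7$. If these three divisors were ignored, one would predict a class group of rank $3+2-1=4$ instead of $1$.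

\section{Notation and facts used}\label{sec:notation}

\subsection*{Notation}
$V_i=H^0(X_i,\mathcal O(1))$ has basis $x_{i0},\dots,x_{in_i}$; $U_i=V_i^*$; $A=H^0(X,L)=\bigotimes S^{d_i}V_i$, so $S=\mathrm{Sym}\,A$. Put $d=(d_1,\dots,d_k)$ and $G=\prod GL(V_i)$. For $j\in\mathbb N^k$ let $|j|=\sum j_i$; inequalities between elements of $\mathbb N^k$ are componentwise, and $1_i$ is the $i$-th unit vector. For $x=(x_i)$ with $x_i\in U_i$ and $e\in\mathbb N^k$ put $x^{[e]}=\bigotimes x_i^{e_i}\in\bigotimes S^{e_i}U_i$. The affine cone over $X$ consists of the vectors $\hat x=x^{[d]}$. On $X\times X$ we use coordinates $x_{il}$ on the first and $y_{il}$ on the second factor. Where we work in affine coordinates (Sections~\ref{sec:normal} and~\ref{sec:rational}), $x_i$ and $y_i$ stand for $x_{i1}/x_{i0}$ and $y_{i1}/y_{i0}$, and $x^r=\prod x_i^{r_i}$ for $r\in\mathbb N^k$. The \emph{swap} exchanges the two factors. We write $\mathbb G_m$ for the multiplicative group.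

\subsection*{Representation theory}
Let $\mathsf U\subset G$ be the maximal unipotent subgroup that fixes each $x_{i0}$ and sends each $x_{il}$ to $x_{il}$ plus a combination of the $x_{il'}$, $l'<l$. In an irreducible polynomial representation the $\mathsf U$-invariants form a line, spanned by the highest weight vector. Let $\mathbb S_\lambda V$ be the irreducible representation of $GL(V)$ attached to the partition $\lambda$. We use the following facts.
\begin{itemize}
\item Pieri: $S^pV\otimes S^qV=\bigoplus_{0\le j\le\min(p,q)}\mathbb S_{(p+q-j,\,j)}V$ if $\dim V\ge2$.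
\item Cauchy: $\mathrm{Sym}(V\otimes\mathbb K^2)=\bigoplus_\lambda\mathbb S_\lambda V\otimes\mathbb S_\lambda\mathbb K^2$, the sum over partitions with at most two rows (and at most $\dim V$ rows).
\item The constituents $\mathbb S_\nu V$ of $\mathbb S_\lambda V\otimes\mathbb S_\mu V$ satisfy $\nu\le\lambda+\mu$ in the dominance order. The \emph{Cartan component} $\mathbb S_{\lambda+\mu}V$ occurs once and is generated by the tensor product of the highest weight vectors.
\end{itemize}

\subsection*{Hilbert scheme and quadrics}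
$\mathrm{Hilb}^2$ of a smooth variety $Y$ is smooth and equals $\mathrm{Bl}_\Delta(Y\times Y)/(\mathbb Z/2)$, with universal family $\mathrm{Bl}_\Delta(Y\times Y)$. Segre--Veronese varieties are cut out scheme-theoretically by quadrics.

\subsection*{Rational singularities}
A normal variety $Z$ has rational singularities if $R^i\mu_*\mathcal O_{Z'}=0$ for $i>0$ and one (equivalently every) resolution $\mu:Z'\to Z$. We use the same term for disjoint unions of such varieties. Then $Z$ is Cohen--Macaulay and $\mu_*\omega_{Z'}=\omega_Z$. Conversely (\emph{Kempf's criterion}), a normal Cohen--Macaulay $Z$ with $\mu_*\omega_{Z'}=\omega_Z$ has rational singularities. We use \emph{Grauert--Riemenschneider vanishing}, $R^i\mu_*\omega_{Z'}=0$ for $i>0$; the theorem of Hochster and of Kempf et al.\ that normal affine toric varieties have rational singularities; and \emph{Boutot's theorem} \cite{Boutot}: if $\operatorname{Spec}Q$ has rational singularities and the reductive group $\Gamma$ acts on $Q$, then $\operatorname{Spec}Q^\Gamma$ has rational singularities.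 We say that a ring has rational singularities if its spectrum does.

\section{The coordinate ring is normal}\label{sec:normal}

\subsection{The bundle of secant lines}\label{sub:bundle}
Let $B=\mathrm{Bl}_\Delta(X\times X)$ with exceptional divisor $E$; for $n=1$ this means $B=X\times X$ and $E=\Delta$. Let $p:B\to\mathcal H=\mathrm{Hilb}^2(X)=B/(\mathbb Z/2)$ be the quotient map. Let $\mathcal E=L^{[2]}$ be the tautological bundle of rank $2$ on $\mathcal H$, with fiber $H^0(L|_\zeta)$ at $\zeta$. Let $\pi:\mathbb P(\mathcal E)=\mathrm{Proj}\,\mathrm{Sym}\,\mathcal E\to\mathcal H$ and $\xi=\mathcal O(1)$. As $L$ is very ample, $A\otimes\mathcal O\to\mathcal E$ is onto. So $\mathbb P(\mathcal E)\subset\mathbb P^N\times\mathcal H$ is the set of $(\zeta,q)$ with $q\in\langle\zeta\rangle$. The projection $f:\mathbb P(\mathcal E)\to\mathbb P^N$ satisfies $f^*\mathcal O(1)=\xi$. Its image is closed and irreducible, and the union of the lines joining two points of $X$ is dense in it; so the image is $\sigma$.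

On $B$ the bundle $\mathcal E$ becomes explicit. Let $\Gamma_1,\Gamma_2\subset B\times X$ be the graphs of the two projections $B\to X$; then $\Gamma_1\cap\Gamma_2$ is the scheme-theoretic preimage of $\Delta$, that is, $E$. The pullback to $B$ of the universal family is flat over $B$ and equals $\Gamma_1\sqcup\Gamma_2$ off the Cartier divisor $E$. So it is the scheme-theoretic closure of its part off $E$. The scheme $\Gamma_1\cup\Gamma_2$ has the same property, because its structure sheaf embeds in $\mathcal O_{\Gamma_1}\oplus\mathcal O_{\Gamma_2}$, on which a local equation of $E$ is a non-zero-divisor. Hence the two agree. Writing $L_1,L_2$ for the two pullbacks of $L$ to $B$, we obtain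
\begin{equation}\label{eq:E}
0\to p^*\mathcal E\to L_1\oplus L_2\to L|_E\to0,
\end{equation}
and likewise for every line bundle on $X$ in place of $L$.

Write a section of $S^m(L_1\oplus L_2)$ as
$$P=\sum_{a+b=m}f_{a,b}\,s^at^b,\qquad f_{a,b}\in H^0(B,L_1^aL_2^b)=H^0(X,L^a)\otimes H^0(X,L^b),$$
where $s,t$ mark the two summands. At the generic point of $E$ let $\varpi$ be a uniformizer of $\mathcal O_{B,E}$, and trivialize $L_1$ and $L_2$ by the pullbacks of the same local section of $L$. By \eqref{eq:E}, $p^*\mathcal E$ consists of the $\alpha s+\beta t$ with $\alpha-\beta\in(\varpi)$, so it has basis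
$$u=s+t,\qquad\tau=\varpi t .$$
Put
$$\widetilde R_m=H^0(\mathbb P(\mathcal E),m\xi)=H^0(\mathcal H,S^m\mathcal E)=H^0(B,S^mp^*\mathcal E)^{\mathbb Z/2},\qquad\widetilde R=\bigoplus_{m\ge0}\widetilde R_m .$$
The vector bundles $S^mp^*\mathcal E\subset S^m(L_1\oplus L_2)$ agree off $E$, so membership in the smaller one is tested at the generic point of $E$. Thus $\widetilde R_m$ is the set of $P$ such that
\begin{equation}\label{eq:tilde}
f_{b,a}(x,y)=f_{a,b}(y,x)\quad\text{for all }a+b=m,\qquad\text{and}\qquad P\in\mathcal O_{B,E}[u,\tau].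
\end{equation}
The ring $\widetilde R$ is the ring of global functions on the total space of a line bundle over the smooth variety $\mathbb P(\mathcal E)$, so it is a normal domain.

For $F\in S_m=S^mA$ expand
\begin{equation}\label{eq:expand}
F(s\hat x+t\hat y)=\sum_{a+b=m}f_{a,b}(x,y)s^at^b .
\end{equation}
This is the image of $F$ under $S^mA\to\widetilde R_m$, and the kernel of this map is $I(\sigma)_m$. So $R\subset\widetilde R$.

\begin{proposition}\label{prop:normal}
$R=\widetilde R$. Hence $R$ is normal.
\end{proposition}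

The rest of this section proves the proposition: every $P$ as in \eqref{eq:tilde} has to be produced from forms $F$.

\subsection{The pieces $H^0(L^a)\otimes H^0(L^b)$}
Let $m=a+b$. By Pieri,
$$H^0(L^a)\otimes H^0(L^b)=\bigoplus_{j\le\min(a,b)d}\mathbb S_j,\qquad\mathbb S_j=\bigotimes_i\mathbb S_{(md_i-j_i,\,j_i)}V_i,$$
without multiplicities. We call $\mathbb S_j$ the representation of \emph{type $j$} in degree $m$. Its highest weight vector is
\begin{equation}\label{eq:hwv}
e_{a,b,j}=\prod_ix_{i0}^{ad_i-j_i}\,y_{i0}^{bd_i-j_i}\,\varepsilon_i^{j_i},\qquad\varepsilon_i=x_{i0}y_{i1}-x_{i1}y_{i0}.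
\end{equation}
In affine coordinates it becomes $\prod(y_i-x_i)^{j_i}$, so it vanishes along $\Delta$ to order exactly $|j|$. The swap sends $e_{a,b,j}$ to $(-1)^{|j|}e_{b,a,j}$.

For $a\ge b$ let $M(a,b)\subset H^0(L^a)\otimes H^0(L^b)$ be the space of sections vanishing to order at least $2b$ along $\Delta$. It is $G$-stable, so
\begin{equation}\label{eq:M}
M(a,b)=\bigoplus_{j\le bd,\ |j|\ge2b}\mathbb S_j .
\end{equation}
Let $M^+$ and $M^-$ be the symmetric and the antisymmetric part of $M(1,1)$ under the swap. They are the sums of the $\mathbb S_j$ in $M(1,1)$ with $|j|$ even and odd, respectively.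

\subsection{Leading terms}
Let $\widetilde R_m^{\ge q}\subset\widetilde R_m$ be the subspace given by $f_{a,b}=0$ whenever $\min(a,b)<q$, and put $R_m^{\ge q}=R_m\cap\widetilde R_m^{\ge q}$. The following lemma explains the order $2b$ in the definition of $M(a,b)$.

\begin{lemma}\label{lem:order}
If $P\in\widetilde R_m^{\ge q}$ and $2q\le m$, then $f_{m-q,q}\in M(m-q,q)$.
\end{lemma}
\begin{proof}
Write $P=s^qt^qQ$. Since $t=\tau/\varpi$ and $s=(\varpi u-\tau)/\varpi$, we have $\varpi^{2q}P=(\varpi u-\tau)^q\tau^qQ$. The polynomial $(\varpi u-\tau)^q\tau^q$ is primitive over the discrete valuation ring $\mathcal O_{B,E}$, and $P$ has coefficients in $\mathcal O_{B,E}$. By Gauss' lemma $Q\in\varpi^{2q}\mathcal O_{B,E}[u,\tau]$. The coefficient of $u^{m-2q}$ in $Q$ is the value of $Q$ at $u=1,\tau=0$, i.e.\ at $s=1,t=0$, which is $f_{m-q,q}$. So $f_{m-q,q}$ vanishes to order $\ge2q$ along $E$, that is, along $\Delta$.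
\end{proof}

So we have leading-term maps
$$\ell_q:\widetilde R_m^{\ge q}\to M(m-q,q),\qquad P\mapsto f_{m-q,q}\qquad(2q\le m).$$
If $m=2q$, the values lie in the symmetric part $M(q,q)^+$. By the symmetry in \eqref{eq:tilde}, $\ker\ell_q=\widetilde R_m^{\ge q+1}$. The maps are multiplicative: $\ell_{q+q'}(PP')=\ell_q(P)\ell_{q'}(P')$, since only the extreme terms contribute. As $\widetilde R_m^{\ge q}=0$ for $2q>m$, descending induction on $q$ reduces Proposition~\ref{prop:normal} to the following lemma.

\begin{lemma}\label{lem:leading}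
$\ell_q(R_m^{\ge q})=M(m-q,q)$ if $m>2q$, and $\ell_q(R_m^{\ge q})=M(q,q)^+$ if $m=2q$.
\end{lemma}

\begin{example}\label{ex:cubic}
Let $X$ be the twisted cubic ($k=1$, $n_1=1$, $d_1=3$) and drop the index $i=1$. Then $\sigma=\mathbb P^3$ and $R=S$. Here $M(1,1)=\mathbb S_2\oplus\mathbb S_3$ with
$$M^+=\varepsilon^2\cdot\langle x_0y_0,\ x_0y_1+x_1y_0,\ x_1y_1\rangle,\qquad M^-=\mathbb K\,\varepsilon^3 .$$
The space $M^+$ consists of the leading terms of the quadrics through the curve. The element $\varepsilon^3$ is not a leading term in degree $2$, because it is not symmetric. But its square $\varepsilon^6\in M(2,2)^+$ has to be a leading term in degree $4$. This is so, because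
$$\varepsilon^2=(x_0y_1+x_1y_0)^2-4(x_0y_0)(x_1y_1)$$
gives $\varepsilon^6=\bigl(\varepsilon^2(x_0y_1+x_1y_0)\bigr)^2-4(\varepsilon^2x_0y_0)(\varepsilon^2x_1y_1)\in(M^+)^2$. The quartic $F$ obtained in this way satisfies $F(s\hat x+t\hat y)=s^2t^2\varepsilon^6$; up to a scalar it is the discriminant of binary cubics. In the general proof $M(1,1)$ and $A$ again generate everything, $M^+$ comes from quadrics, and the point is to show that $(M^-)^2\subset(M^+)^2$ and that $M^-A$ comes from cubics.
\end{example}

\subsection{Proof of Lemma~\ref{lem:leading}}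
The inclusions ``$\subset$'' follow from Lemma~\ref{lem:order}.

\emph{Reduction to $n_i=1$.} Both sides are $G$-stable, so it suffices to reach the highest weight vectors $e_{m-q,q,j}$ on the right. They involve only $x_{i0},x_{i1},y_{i0},y_{i1}$. Suppose that $F\in S^m(\bigotimes S^{d_i}\langle x_{i0},x_{i1}\rangle)$ has the required leading term for $(\mathbb P^1)^k$. Then the same $F\in S^mA$ has it in general, because the polynomials $f_{a,b}$ in \eqref{eq:expand} are the same. \textbf{So we assume that all $n_i=1$ until the end of this section.} Then each $\varepsilon_i$ spans a one-dimensional representation. For $e\in\mathbb N^k$ let $\mathcal K_e=\mathcal K_e^+\oplus\mathcal K_e^-$ be the space of polynomials of bidegree $(e_i,e_i)$ in each pair $(x_i,y_i)$, decomposed by the swap. Then $\mathcal K_e=\bigoplus_{j\le e}\mathbb S_j$ (with $e$ in place of $ad=bd$), and the swap acts on $\mathbb S_j$ by $(-1)^{|j|}$.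

\medskip
\emph{Step 1: $M(a,b)=M(1,1)^b\,A^{a-b}$ for $a\ge b$, where $A=M(1,0)$.}
The inclusion ``$\supset$'' is clear from the orders of vanishing, and for $b=0$ both sides are $H^0(L^a)$. Let $b\ge1$. For $j\le bd$ the space $\varepsilon^j\,\mathbb K[x,y]_{(ad-j,\,bd-j)}$ equals $\bigoplus_{j\le j'\le bd}\mathbb S_{j'}$, by Pieri. Hence \eqref{eq:M} gives
$$M(a,b)=\sum_{|j|=2b,\ j\le bd}\varepsilon^j\,\mathbb K[x,y]_{(ad-j,\,bd-j)} .$$
Let $|j|=2b$, $j\le bd$. List $2b$ items, $j_i$ of color $i$, sorted by color, and put the $r$-th item in box $r\bmod b$. Each of the $b$ boxes receives two items, and at most $\lceil j_i/b\rceil\le d_i$ of color $i$, since items of one color are consecutive. So $j=\sum_{r=1}^bj^{(r)}$ with $|j^{(r)}|=2$ and $j^{(r)}\le d$. Multiplication of multihomogeneous components of a polynomial ring is onto, and $(ad-j,bd-j)=\sum_r(d-j^{(r)},d-j^{(r)})+(a-b)(d,0)$. So the summand for $j$ is the product of the spaces $\varepsilon^{j^{(r)}}\mathcal K_{d-j^{(r)}}\subset M(1,1)$ and $A^{a-b}$.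

\medskip
\emph{Step 2: $\ell_1(R_2^{\ge1})=M^+$.}
A form $F\in S^2A$ yields an arbitrary symmetric $f_{1,1}\in A\otimes A$, and $f_{2,0}=\frac12f_{1,1}|_\Delta$. So the elements of $R_2^{\ge1}$ have as leading terms all symmetric sections that vanish on $\Delta$. These form the sum of the $\mathbb S_j$ with $j\le d$, $|j|$ even and $|j|\ge1$, hence $|j|\ge2$; this is $M^+$.

\medskip
\emph{Step 3: $\ell_1(R_3^{\ge1})=M(2,1)$.}
Let $j\le d$ with $|j|\ge2$. We show that $\mathbb S_j$ is attained. Let $F=w^2g\in S^3A$ with $w=\prod x_{i0}^{d_i}$ and $g=\prod x_{i0}^{d_i-j_i}x_{i1}^{j_i}$. Its coefficient is $f_{2,1}=w(x)^2g(y)+2w(x)w(y)g(x)$. After division by $w(x)^2w(y)$, in affine coordinates, it is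
$$y^j+2x^j .$$
The weight space of $H^0(L^2)\otimes H^0(L)$ that contains it is spanned by the $x^ry^{r'}$ with $r+r'=j$, and it also contains the highest weight vector of $\mathbb S_j$. To detect the $\mathbb S_j$-component of $y^j+2x^j$ we use a functional $\lambda$ that kills the contributions of all other $\mathbb S_{j'}$. The lowering operators, which replace $x_{i0}$ by $x_{i1}$ and $y_{i0}$ by $y_{i1}$ as derivations, act by
$$\mathsf f_i(x^ry^{r'})=(2d_i-r_i)\,x^{r+1_i}y^{r'}+(d_i-r'_i)\,x^ry^{r'+1_i}.$$
With $(\alpha)_r=\alpha(\alpha-1)\cdots(\alpha-r+1)$ define, for $r+r'=j$,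
$$\lambda(x^ry^{r'})=\prod_i\frac{(-1)^{r_i}}{(2d_i)_{r_i}\,(d_i)_{r'_i}} ;$$
the denominators are nonzero since $r_i,r'_i\le j_i\le d_i$. If $r+r'=j-1_i$, then $r'_i<d_i$. From $(\alpha)_{r+1}=(\alpha)_r(\alpha-r)$ we see that the two terms of $\lambda(\mathsf f_i(x^ry^{r'}))$ are negatives of each other. So $\lambda$ kills $\mathsf f_i(x^ry^{r'})$. An irreducible module is generated from its highest weight vector by the lowering operators, so each of its other weight spaces is the sum of the images under the $\mathsf f_i$ of weight spaces. For $j'\ne j$ the weight in question is not the highest weight of $\mathbb S_{j'}$. Hence $\lambda$ vanishes on the part of the weight space in $\mathbb S_{j'}$. But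
$$\lambda(y^j+2x^j)=\prod_i\frac1{(d_i)_{j_i}}+2(-1)^{|j|}\prod_i\frac1{(2d_i)_{j_i}}\neq0,$$
because $\prod_i(2d_i)_{j_i}/(d_i)_{j_i}\ge2^{|j|}\ge4>2$. So $f_{2,1}$ has a nonzero $\mathbb S_j$-component. It follows that the equivariant map $S^3A\to H^0(L^2)\otimes H^0(L)$, $F\mapsto f_{2,1}$, sends the isotypic part of type $j$ of $S^3A$ onto $\mathbb S_j$. Elements of this isotypic part have $f_{3,0}=f_{0,3}=0$, as $H^0(L^3)$ is of type $0\ne j$. So they give elements of $R_3^{\ge1}$, and by \eqref{eq:M} all of $M(2,1)$ is reached.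

\medskip
\emph{Step 4: $(M^-)^2\subset(M^+)^2$.}
For $j\le d$ with $|j|\ge2$ we have
\begin{equation}\label{eq:sign}
\varepsilon^j\mathcal K_{d-j}^{+}\subset M^{(-1)^{|j|}},\qquad\varepsilon^j\mathcal K_{d-j}^{-}\subset M^{-(-1)^{|j|}} .
\end{equation}
The space $M^-$ is the sum of the $\mathbb S_{j'}$ with $j'\le d$ and $|j'|\ge3$ odd. Choose $j\le j'$ with $|j|=3$. Then $\mathbb S_{j'}=\varepsilon^j\,\mathbb S_{j'-j}\subset\varepsilon^j\mathcal K^+_{d-j}$, as $|j'-j|$ is even. So $M^-=\sum_{|j|=3,\,j\le d}\varepsilon^j\mathcal K_{d-j}^+$, and we have to treat $\varepsilon^jg\cdot\varepsilon^{j'}g'$ with $j,j'\le d$, $|j|=|j'|=3$, $g\in\mathcal K^+_{d-j}$, $g'\in\mathcal K^+_{d-j'}$.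

\emph{Case 1: $j_i\ge1$ and $j'_i\ge1$ for some $i$.} As in Example~\ref{ex:cubic},
$$\varepsilon_i^2=(x_{i0}y_{i1}+x_{i1}y_{i0})^2-4(x_{i0}y_{i0})(x_{i1}y_{i1})$$
is a combination of products $ww'$ with $w,w'\in\mathcal K^+_{1_i}$. So $\varepsilon^jg\cdot\varepsilon^{j'}g'$ is a combination of terms $(\varepsilon^{j-1_i}wg)(\varepsilon^{j'-1_i}w'g')$, which lie in $M^+M^+$ by \eqref{eq:sign}.

\emph{Case 1$'$: a variant needed below.} Let $J\le d$ with $|J|=4$, $g_1\in\mathcal K^-_{d-J}$, and $J_i,j'_i\ge1$. The same computation writes $\varepsilon^Jg_1\cdot\varepsilon^{j'}g'$ as a combination of terms $(\varepsilon^{J-1_i}wg_1)(\varepsilon^{j'-1_i}w'g')$. Here $|J-1_i|=3$ and $wg_1$ is antisymmetric, so the first factor lies in $M^+$; the second does as in Case 1.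

\emph{Case 2: $j$ and $j'$ have disjoint supports.} Choose $i$ with $j'_i\ge1$; then $j_i=0<d_i$. We have $\mathcal K_{d-j}=\mathcal K_{1_i}\mathcal K_{d-j-1_i}$ and $\mathcal K_{1_i}=\mathcal K_{1_i}^+\oplus\mathbb K\varepsilon_i$. Taking symmetric parts we can write
$$g=\sum_\nu w_\nu g_\nu+\varepsilon_ig_1,\qquad w_\nu\in\mathcal K^+_{1_i},\quad g_\nu\in\mathcal K^+_{d-j-1_i},\quad g_1\in\mathcal K^-_{d-j-1_i}.$$
In the first terms we exchange a factor $\varepsilon_i$ against $w_\nu$: $\varepsilon^jw_\nu g_\nu\cdot\varepsilon^{j'}g'=(\varepsilon^{j+1_i}g_\nu)(\varepsilon^{j'-1_i}w_\nu g')\in M^+M^+$ by \eqref{eq:sign}, as $|j+1_i|=4$ and $|j'-1_i|=2$. The last term $\varepsilon^{j+1_i}g_1\cdot\varepsilon^{j'}g'$ is Case 1$'$ with $J=j+1_i$.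

\medskip
\emph{Conclusion.} For $q=0$ we have $M(m,0)=H^0(L^m)=A^m=\ell_0(R_1)^m$. Let $q\ge1$. If $m>2q$, Steps 1 and 4 give
$$M(m-q,q)=(M^+)^qA^{m-2q}+(M^+)^{q-1}(M^-A)A^{m-2q-1},\qquad M^-A\subset M(2,1).$$
By Steps 2 and 3 and multiplicativity this lies in $\ell_q(R_m^{\ge q})$. If $m=2q$, then by Steps 1 and 4
$$M(q,q)^+=\sum_{r\text{ even}}(M^+)^{q-r}(M^-)^r=(M^+)^q,$$
which lies in $\ell_q(R_{2q}^{\ge q})$ by Step 2. This proves Lemma~\ref{lem:leading} and Proposition~\ref{prop:normal}. \hfill$\square$

\section{The coordinate ring has rational singularities}\label{sec:rational}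

The plan is as follows. By Proposition~\ref{prop:normal} the highest weight vectors of $R$ are described by divisibility conditions on binary forms in $s,t$: divisibility by powers of $st$ and of $s+t$. The first condition is monomial, the second is not. We express the resulting ring by invariants and a deformation of a toric ring. Then we return from $R^{\mathsf U}$ to $R$ by a filtration.

\subsection{Two deformation lemmas}
The following theorem is due to Elkik \cite{Elkik}; we include a short proof.

\begin{lemma}[Elkik]\label{lem:elkik}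
Let $Z$ be an integral scheme of finite type over $\mathbb K$, $h\ne0$ a regular function, $Z_0=\{h=0\}$ and $z\in Z_0$. If $Z_0$ has a rational singularity at $z$, then so does $Z$.
\end{lemma}
\begin{proof}
Work near $z$. Then $Z_0$ is normal, integral and Cohen--Macaulay, so $Z$ is Cohen--Macaulay. Since $Z$ is regular where $Z_0$ is, $\mathrm{Sing}\,Z\cap Z_0$ has codimension $\ge2$ in $Z_0$. Every component of $\mathrm{Sing}\,Z$ through $z$ loses at most one dimension when intersected with $Z_0$, so $\mathrm{Sing}\,Z$ has codimension $\ge2$ in $Z$. Hence $Z$ is normal.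

Let $\mu:Z'\to Z$ be a resolution such that the strict transform $Z_0'$ of $Z_0$ is smooth. As $Z$ is normal, $\mu$ is an isomorphism over the generic point of $Z_0$, so $Z'_0\to Z_0$ is a resolution. Consider $0\to\omega_{Z'}\to\omega_{Z'}(Z'_0)\to\omega_{Z'_0}\to0$. As $R^1\mu_*\omega_{Z'}=0$, the residue map $\mu_*\omega_{Z'}(Z'_0)\to\mu_*\omega_{Z'_0}=\omega_{Z_0}$ is onto. Since $Z'_0\le\mathrm{div}(\mu^*h)$,
$$\mu_*\omega_{Z'}(Z'_0)\subset h^{-1}\mu_*\omega_{Z'}\subset h^{-1}\omega_Z .$$
The residue map is the restriction of $h^{-1}\omega_Z\to h^{-1}\omega_Z/\omega_Z=\omega_{Z_0}$: the two agree at the generic point of $Z_0$, where $Z'=Z$ and $h$ is a local equation of $Z_0$, and $\omega_{Z_0}$ is torsion free. Hence $h^{-1}\omega_Z=h^{-1}\mu_*\omega_{Z'}+\omega_Z$, that is, $\omega_Z=\mu_*\omega_{Z'}+h\,\omega_Z$ at $z$. By Nakayama's lemma $\mu_*\omega_{Z'}=\omega_Z$ at $z$, and Kempf's criterion applies.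
\end{proof}

\begin{lemma}\label{lem:deform}
Let $Q=\bigoplus_{w\ge0}Q_w$ be a finitely generated graded $\mathbb K$-algebra with $Q_0=\mathbb K$, and let $\theta\in Q_w$, $w>0$, be a non-zero-divisor such that $Q/\theta$ is a domain with rational singularities. Then $Q$ is a domain, and $Q$ and all $Q/(\theta-c)$, $c\in\mathbb K^*$, have rational singularities.
\end{lemma}
\begin{proof}
As $\bigcap_r\theta^rQ=0$, nonzero $x,y\in Q$ can be written $x=\theta^rx'$, $y=\theta^{r'}y'$ with $x',y'\notin(\theta)$. Then $x'y'\notin(\theta)$, so $xy\ne0$.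

Let $Z=\operatorname{Spec}Q$. By Lemma~\ref{lem:elkik}, $Z$ has rational singularities along $V(\theta)$, in particular at the vertex. The locus of non-rational singularities is closed and $\mathbb G_m$-stable; if it were nonempty, it would contain the vertex. So $Z$ has rational singularities.

Let $\mu:Z'\to Z$ be a resolution, $Z_c=\{\theta=c\}$ and $Z'_c=\mu^{-1}(Z_c)$. For general $c$ the scheme $Z'_c$ is smooth by generic smoothness. Also $Z'_c\to Z_c$ is birational, because for general $c$ the exceptional locus of $\mu$ and its image in $Z$ meet $Z_c'$ and $Z_c$, which are pure of dimension $\dim Z-1$, in smaller dimension. As $\mu_*\mathcal O_{Z'}=\mathcal O_Z$ and $R^i\mu_*\mathcal O_{Z'}=0$ for $i>0$, the sequence $0\to\mathcal O_{Z'}\xrightarrow{\theta-c}\mathcal O_{Z'}\to\mathcal O_{Z'_c}\to0$ gives $\mu_*\mathcal O_{Z'_c}=\mathcal O_{Z_c}$ and $R^i\mu_*\mathcal O_{Z'_c}=0$ for $i>0$. The first equality shows that $Z_c$ is normal, and so $Z_c$ has rational singularities for general $c$. Since $\mathbb G_m$ scales $\theta$ with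 weight $w$ and $\mathbb K$ is algebraically closed, all $Z_c$ with $c\ne0$ are isomorphic.
\end{proof}

\subsection{The highest weight vectors of $R$}
A highest weight vector of type $j$ in $\widetilde R_m=R_m$ has components $f_{a,b}=\kappa_a\,e_{a,b,j}$ with $\kappa_a\in\mathbb K$. Encode it by the binary form $P=\sum_{a+b=m}\kappa_as^at^b\in\mathbb K[s,t]_m$. Membership in $\widetilde R_m$ means the following.
\begin{itemize}
\item $e_{a,b,j}$ exists only if $j\le\min(a,b)d$. So $(st)^{c_j}\mid P$ with $c_j=\max_i\lceil j_i/d_i\rceil$.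
\item The symmetry in \eqref{eq:tilde} reads $P(t,s)=(-1)^{|j|}P(s,t)$, because the swap sends $e_{a,b,j}$ to $(-1)^{|j|}e_{b,a,j}$.
\item At the generic point of $E$, trivialize $L_1,L_2$ by $w(x),w(y)$ with $w=\prod x_{i0}^{d_i}$. Then $e_{a,b,j}$ becomes $\prod_i(y_i-x_i)^{j_i}$, a unit times $\varpi^{|j|}$, independently of $a,b$. So the section encoded by $P$ is a unit times $\varpi^{|j|}P$. Write $P=\sum_rp_r(s+t)^{m-r}t^r=\sum_rp_r\varpi^{-r}u^{m-r}\tau^r$ with $p_r\in\mathbb K$. The integrality condition in \eqref{eq:tilde} is $p_r=0$ for $r>|j|$, that is, $(s+t)^{\max(m-|j|,0)}\mid P$.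
\end{itemize}
By \eqref{eq:hwv}, $e_{a,b,j}\,e_{a',b',j'}=e_{a+a',b+b',j+j'}$. We may thus write $s^at^b\varepsilon^j$ for $s^at^be_{a,b,j}$ and obtain
\begin{equation}\label{eq:T}
R^{\mathsf U}=T^{\mathbb Z/2},\qquad T=\bigoplus_{m,j}T_{m,j}\,\varepsilon^j\subset\mathbb K[s,t,\varepsilon_1,\dots,\varepsilon_k],
\end{equation}
$$T_{m,j}=\{P\in\mathbb K[s,t]_m:\ (st)^{c_j}(s+t)^{\max(m-|j|,0)}\mid P\},$$
where $\mathbb Z/2$ acts by $s\leftrightarrow t$, $\varepsilon_i\mapsto-\varepsilon_i$. Here the $\varepsilon_i$ are regarded as independent variables.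

\begin{example}
For the twisted cubic, $R^{\mathsf U}$ is the ring of covariants of binary cubics. It contains
$$\phi=s+t,\qquad\eta=st\,\varepsilon^2,\qquad\psi=st(s-t)\,\varepsilon^3,\qquad\Delta_4=s^2t^2\,\varepsilon^6$$
in degrees $m=1,2,3,4$. The identity $(s-t)^2=(s+t)^2-4st$ becomes the syzygy $\psi^2=\Delta_4\phi^2-4\eta^3$.
\end{example}

\subsection{The ring $T'$}
Let
$$C=\{(a,b,j)\in\mathbb N^{2+k}:\ j\le ad,\ j\le bd\},$$
a saturated semigroup, finitely generated by Gordan's lemma. Its semigroup ring $\mathbb K[C]\subset\mathbb K[s,t,\varepsilon]$ is spanned by the monomials $s^at^b\varepsilon^j$ with $(a,b,j)\in C$. These are the monomials satisfying the first condition above, so the part of $\mathbb K[C]$ of exponent $j$ in $\varepsilon$ consists of the multiples of $(st)^{c_j}$. Note that $s,t\in\mathbb K[C]$. To record divisibility by $s+t$ as well, adjoin a variable $v$ and the element $z=(s+t)v^{-1}$: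
$$T'=\mathbb K[C][v,z]\subset\mathbb K[s,t,v^{\pm1},\varepsilon],\qquad vz=s+t .$$
In this ring the coefficient of a negative power $v^{-r}$ must be divisible by $(s+t)^r$.

\begin{lemma}\label{lem:free}
Let $Q$ be a domain and $0\ne c\in Q$. Then $Q[v,z]/(vz-c)$ is free over $Q$ on $v^r$ $(r\ge0)$ and $z^r$ $(r\ge1)$, and $z\mapsto cv^{-1}$ identifies it with $Q[v,cv^{-1}]\subset Q[v^{\pm1}]$.
\end{lemma}
\begin{proof}
The listed elements span the quotient, and their images $v^r$ and $c^rv^{-r}$ are linearly independent over $Q$.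
\end{proof}

So $T'\cong\mathbb K[C][v,z]/(vz-s-t)$. Give $s,t,z$ degree $1$ and $v,\varepsilon_i$ degree $0$, and call this degree $m$. As $st$ and $s+t$ are coprime, the coefficients $P$ of $\varepsilon^jv^r$ in degree $m$ that occur in $T'$ form the space
\begin{equation}\label{eq:Tprime}
\{P\in\mathbb K[s,t]_m:\ (st)^{c_j}(s+t)^{\max(0,-r)}\mid P\}.
\end{equation}

\begin{proposition}\label{prop:Tprime}
$T'$ is a domain with rational singularities. Let $\mathbb G_m$ act on $T'$ with weight $1$ on $s,t,v$, weight $0$ on $z$ and weight $-1$ on the $\varepsilon_i$, and let $\mathbb Z/2$ act by $s\leftrightarrow t$, $\varepsilon_i\mapsto-\varepsilon_i$, with $v,z$ fixed. Then setting $v=1$ gives an isomorphism $(T')^{\mathbb G_m}\cong T$, and $R^{\mathsf U}\cong(T')^{\mathbb G_m\times\mathbb Z/2}$, compatibly with the gradings by $m$ and $j$.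
\end{proposition}
\begin{proof}
\emph{Invariants.} The part \eqref{eq:Tprime} has $\mathbb G_m$-weight $m+r-|j|$. Weight $0$ means $-r=m-|j|$, and then \eqref{eq:Tprime} is $T_{m,j}$. As $(m,j)$ determines $r$, setting $v=1$ is an isomorphism $(T')^{\mathbb G_m}\to T$. The two group actions commute, and the $\mathbb Z/2$-action induces that of \eqref{eq:T}.

\emph{The toric ring.} By Lemma~\ref{lem:free}, $\mathbb K[C][v,z]/(vz-s)\cong\mathbb K[C][v,sv^{-1}]$ is the semigroup ring of
$$C'=\{(c,r)\in\mathbb Z^{2+k}\times\mathbb Z:\ c\in C,\ c+r(1,0,0)\in C\}:$$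
for $r\ge0$ the second condition follows from the first, and for $r<0$ it says that the monomial of exponent $c$ is divisible by $s^{-r}$ within $\mathbb K[C]$. The set $C'$ consists of the lattice points of a rational polyhedral cone. So $\mathbb K[C']$ is a normal affine toric ring, and has rational singularities.

\emph{The deformation.} Let $Q=\mathbb K[C][v,z,\lambda]/(vz-s-\lambda t)$, graded by giving $s^at^b\varepsilon^j$ the weight $2a+b$ and $v,z,\lambda$ the weight $1$. If $a=b=0$ then $j=0$, so $Q_0=\mathbb K$. In the graded domain $\mathbb K[C][v,z,\lambda]$ the homogeneous sequence $\lambda,\ vz-s-\lambda t$ is regular, because $\mathbb K[C][v,z]$ is a domain. Its elements have positive degree, so the sequence may be permuted, and $\lambda$ is a non-zero-divisor on $Q$. Since $Q/\lambda=\mathbb K[C']$, Lemma~\ref{lem:deform} shows that $Q/(\lambda-1)=T'$ has rational singularities.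
\end{proof}

\subsection{From $R^{\mathsf U}$ to $R$}
Let $R_{m,(j)}$ be the isotypic component of type $j$ of $R_m$, and let $R^{\mathsf U}_{m,j}$ be its space of highest weight vectors. All constituents of $R_m\subset\widetilde R_m$ have such a type. Put
$$F^pR=\bigoplus_m\bigoplus_{|j|\ge p}R_{m,(j)} .$$
If $\nu\le\lambda+\mu$ in the dominance order, then $\nu_1\le\lambda_1+\mu_1$. So
$$R_{m,(j)}\,R_{m',(j')}\subset\bigoplus_{j''\ge j+j'}R_{m+m',(j'')} .$$
Hence $F$ is multiplicative, and in $\mathrm{gr}\,R=\bigoplus R_{m,(j)}$ the product is the product of $R$ followed by the projection to $R_{m+m',(j+j')}$.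

\medskip
\emph{Structure of $\mathrm{gr}\,R$.} Let $\mathsf U_2\subset SL_2$ be a maximal unipotent subgroup and $\mathcal C_i=\mathrm{Sym}(V_i\otimes\mathbb K^2)^{\mathsf U_2}$. By Cauchy, $\mathcal C_i=\bigoplus_{\lambda_1\ge\lambda_2\ge0}\mathbb S_{(\lambda_1,\lambda_2)}V_i$, where the summand of index $\lambda$ is the part of weight $\lambda$ for the torus of $GL_2$. So $\mathbb S_\lambda V_i\cdot\mathbb S_\mu V_i\subset\mathbb S_{\lambda+\mu}V_i$. As highest weight vectors take $v_\lambda=x_{i0}^{\lambda_1-\lambda_2}\varepsilon_i^{\lambda_2}$; then $v_\lambda v_\mu=v_{\lambda+\mu}$. For $\lambda(m,j)=((md_i-j_i,\,j_i))_i$ let $\mathbb S_{\lambda(m,j)}\subset\bigotimes\mathcal C_i$ be the tensor product of the $\mathbb S_{(md_i-j_i,j_i)}V_i$, with highest weight vector $v_{\lambda(m,j)}$. There is a unique $G$-isomorphism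
$$R^{\mathsf U}_{m,j}\otimes\mathbb S_{\lambda(m,j)}\cong R_{m,(j)},\qquad h\otimes v_{\lambda(m,j)}\mapsto h .$$
For $h\in R^{\mathsf U}_{m,j}$ and $h'\in R^{\mathsf U}_{m',j'}$ the product of $\mathrm{gr}\,R$ restricts to an equivariant map
$$\mathbb S_{\lambda(m,j)}\otimes\mathbb S_{\lambda(m',j')}\to R^{\mathsf U}_{m+m',j+j'}\otimes\mathbb S_{\lambda(m+m',j+j')} .$$
It factors through the Cartan component, so it is determined by the image of the tensor product of the highest weight vectors. This image is $hh'$, which is a highest weight vector of type $j+j'$. So the map is $hh'\otimes(\text{product in }\bigotimes\mathcal C_i)$, and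
$$\mathrm{gr}\,R\cong\bigoplus_{m,j}R^{\mathsf U}_{m,j}\otimes\mathbb S_{\lambda(m,j)}\subset R^{\mathsf U}\otimes\bigotimes_i\mathcal C_i$$
as algebras.

By the transfer principle and $\mathbb K[SL_2/\mathsf U_2]=\mathbb K[\mathbb A^2]$ we have $\mathcal C_i=(\mathrm{Sym}(V_i\otimes\mathbb K^2)\otimes\mathbb K[\mathbb A^2])^{SL_2}$. On $\mathbb S_\lambda V_i$ the degrees in the two factors are $\lambda_1+\lambda_2$ and $\lambda_1-\lambda_2$. So $\mathrm{gr}\,R$ is the part of $R^{\mathsf U}\otimes\bigotimes\mathcal C_i$ where, for each $i$, these degrees equal $md_i$ and $md_i-2j_i$. This is the ring of invariants of a torus $\mathbb G_m^{2k}$, which acts on $R^{\mathsf U}$, and also on $T'$, through the gradings by $m$ and $j$. Together with Proposition~\ref{prop:Tprime},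
$$\mathrm{gr}\,R\cong\Bigl(T'\otimes\bigotimes_i\bigl(\mathrm{Sym}(V_i\otimes\mathbb K^2)\otimes\mathbb K[\mathbb A^2]\bigr)\Bigr)^{\mathbb G_m\times\mathbb Z/2\times SL_2^k\times\mathbb G_m^{2k}} .$$
The ring in parentheses is a polynomial ring over $T'$, so it is a domain with rational singularities. By Boutot's theorem $\mathrm{gr}\,R$ is a finitely generated domain with rational singularities.

\medskip
\emph{Deformation of $\mathrm{gr}\,R$ to $R$.} Consider the Rees algebra
$$\mathcal R=\bigoplus_{p\in\mathbb Z}F^pR\;\theta^{-p}\subset R[\theta^{\pm1}]\qquad(F^pR=R\text{ for }p\le0).$$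
It is a domain with $\mathcal R/\theta=\mathrm{gr}\,R$ and $\mathcal R/(\theta-1)=R$. In degree $m$ every type satisfies $j\le\min(a,b)d$ for some $a+b=m$, so $|j|\le mD/2$ and $F^pR_m=0$ for $p>mD/2$. By descending induction on $p$, $\mathcal R$ is therefore generated by $\theta$ and lifts of bihomogeneous generators of $\mathrm{gr}\,R$: subtracting from an element of $F^pR_m\theta^{-p}$ a suitable polynomial in the lifts leaves an element of $\theta\cdot F^{p+1}R_m\theta^{-p-1}$. So $\mathcal R$ is finitely generated. Give $F^pR_m\theta^{-p}$ the weight $Dm-p$; then $\theta$ has weight $1$. If $m\ge1$ and $F^pR_m\ne0$, then $p\le mD/2<Dm$. If $m=0$ and $F^pR_0\ne0$, then $p\le0$. So this is a grading in non-negative weights with part $\mathbb K$ in weight $0$. By Lemma~\ref{lem:deform}, $R=\mathcal R/(\theta-1)$ has rational singularities. \emph{This proves Theorem~\ref{thm:structure}(1).}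

\section{A criterion in the class group}\label{sec:criterion}

\begin{proposition}\label{prop:criterion}
$\sigma$ is arithmetically Gorenstein iff $K_\sigma=a\xi$ in $\mathrm{Cl}(\sigma)$ for some $a\in\mathbb Z$, where $\xi=[\mathcal O_\sigma(1)]$. In that case $\omega_R\cong R(a)$.
\end{proposition}
\begin{proof}
By Theorem~\ref{thm:structure}(1), $R$ is normal and Cohen--Macaulay, and $\dim R\ge2$. So $R=\bigoplus_mH^0(\sigma,\mathcal O_\sigma(m))$ and $\omega_R=\bigoplus_mH^0(\sigma,\mathcal O_\sigma(K_\sigma)(m))$. If $K_\sigma=a\xi$, the second module is $R(a)$, and $R$ is Gorenstein. Conversely, if $R$ is Gorenstein, then $\omega_R\cong R(a)$ for some $a$, and passing to the associated sheaves gives $\mathcal O_\sigma(K_\sigma)\cong\mathcal O_\sigma(a)$.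
\end{proof}

\section{The class group for $D\ge3$}\label{sec:class}

Throughout this section $D\ge3$. We use the bundle of secant lines $f:\mathbb P(\mathcal E)\to\sigma$ of Section~\ref{sub:bundle}.

\subsection{Where $f$ is injective}
For $\zeta\in\mathcal H$ let $I(\zeta)=\{i:\mathrm{pr}_i|_\zeta\text{ is not constant}\}\neq\emptyset$, where ``constant'' means that $\mathrm{pr}_i|_\zeta$ factors through a reduced point. For $I\subset[k]=\{1,\dots,k\}$ put $D_I=\sum_{i\in I}d_i$. For $I\ne\emptyset$ the set
$$\mathcal H_I=\{\zeta:I(\zeta)\subset I\}\cong\mathrm{Hilb}^2\Bigl(\prod_{i\in I}X_i\Bigr)\times\prod_{i\notin I}X_i$$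
is closed and irreducible of codimension $\sum_{i\notin I}n_i$. Let $Z=\{(\zeta,q):q\in\zeta\}\cong B$ be the universal family, and
$$W=Z\cup\bigcup_{I\ne\emptyset,\ D_I\le2}\pi^{-1}(\mathcal H_I).$$
Since $D\ge3$, $W\ne\mathbb P(\mathcal E)$. If $D_{I(\zeta)}\le2$, then $f$ cannot be expected to be injective over $\langle\zeta\rangle$: a general point of such a line is a point of $X$ or a matrix of rank $2$, and lies on many secant lines.

To recover $\zeta$ from a general $q=x^{[d]}+y^{[d]}$, contract $q$ with linear forms in the $i$-th variables. The result is a linear map whose image is spanned by $x^{[d-1_i]}$ and $y^{[d-1_i]}$. So it knows the line through the images of $x$ and $y$ in a smaller Segre--Veronese variety, and for general $x,y$ this line meets that variety only in the two images, because $D\ge3$. The next lemma makes this precise and includes tangent lines.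

\begin{lemma}\label{lem:inj}
If $(\zeta,q)\notin W$ and $(\zeta',q)\in\mathbb P(\mathcal E)$, then $\zeta'=\zeta$.
\end{lemma}
\begin{proof}
For $i\in[k]$ let $q_i:V_i\to\bigotimes_lS^{(d-1_i)_l}U_l$ be the contraction of $q$, and let $Y_i$ be the Segre--Veronese variety of multidegree $d-1_i$, where a factor of degree $0$ is omitted (this happens for the $i$-th factor if $d_i=1$).

\emph{Contractions.} Let $(\eta,q)\in\mathbb P(\mathcal E)\setminus Z$ and $I=I(\eta)$. If $\eta=\{x,y\}$ is reduced, then $q=x^{[d]}+y^{[d]}$ after scaling, and up to the factor $d_i$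
$$q_i(\varphi)=\varphi(x_i)\,x^{[d-1_i]}+\varphi(y_i)\,y^{[d-1_i]} .$$
If $\eta$ is non-reduced at $x$ with direction $v$, then $q=\partial_vx^{[d]}$ after scaling and adding a multiple of $x_1$ to $v_1$ (this adds a multiple of $x^{[d]}$), and up to the factor $d_i$
$$q_i(\varphi)=\varphi(v_i)\,x^{[d-1_i]}+\varphi(x_i)\,\partial_vx^{[d-1_i]} ;$$
here $v_i\notin\langle x_i\rangle$ iff $i\in I$. We draw two conclusions.
\begin{itemize}
\item If $i\notin I$, then $y_i$ or $v_i$ is a multiple of $x_i$, so $\mathrm{rk}\,q_i\le1$.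
\item If $i\in I$ and $D_I\ge2$, then some $l\in I$ has $(d-1_i)_l\ge1$. So $\eta$ maps isomorphically to its image $\eta_i\subset Y_i$, and the two vectors on the right are independent and span $\langle\eta_i\rangle$. The two linear forms in $\varphi$ are independent because $i\in I$. Hence $\mathrm{rk}\,q_i=2$ and $\mathbb P(\mathrm{im}\,q_i)=\langle\eta_i\rangle$.
\end{itemize}

\emph{Comparison of $\zeta$ and $\zeta'$.} Since $(\zeta,q)\notin W$, we have $(\zeta,q)\notin Z$ and $D_{I(\zeta)}\ge3$. So some $q_i$ has rank $2$. All contractions of points of $X$ have rank $1$, hence $q\notin X$. It follows that $(\zeta',q)\notin Z$, and also $D_{I(\zeta')}\ge2$, because for $D_{I(\zeta')}=1$ the line $\langle\zeta'\rangle$ lies in $X$. By the two conclusions, $I(\zeta)=\{i:\mathrm{rk}\,q_i=2\}=I(\zeta')=:I$, and $D_I\ge3$.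

Let $i\in I$. Then $\langle\zeta_i\rangle=\mathbb P(\mathrm{im}\,q_i)=\langle\zeta'_i\rangle$. This line is not contained in $Y_i$. Indeed, a line in $Y_i$ moves in only one factor $l$, and $(d-1_i)_l=1$. As $\zeta_i$ is non-constant in every factor $l\in I$ with $(d-1_i)_l\ge1$, there could be only one such $l$, and $D_I-1=1$, a contradiction. As $Y_i$ is cut out by quadrics, $\langle\zeta_i\rangle\cap Y_i$ has length at most $2$, so it equals both $\zeta_i$ and $\zeta'_i$. Hence $\zeta_i=\zeta_i'$ for all $i\in I$.

\emph{Conclusion.} If some $i\in I$ has $d_i\ge2$, then no factor is omitted in $Y_i$, and $\zeta=\zeta'$. Otherwise $|I|=D_I\ge3$, and for $i\in I$ the scheme $\zeta_i$ is the image of $\zeta$ in $\prod_{l\ne i}X_l$. Fix $i_2\in I$. As $\mathrm{pr}_{i_2}$ embeds $\zeta$ and $\zeta'$, each of them is the graph of a morphism from a length-two subscheme of $X_{i_2}$ to $\prod_{l\ne i_2}X_l$. For each $l\ne i_2$ choose $i\in I\setminus\{l,i_2\}$. Then $\zeta_i=\zeta'_i$ shows that $\zeta$ and $\zeta'$ have the same image in $X_l\times X_{i_2}$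 and in $X_{i_2}$, so the $l$-th components of the two morphisms agree. Hence $\zeta=\zeta'$.
\end{proof}

By the lemma, $f^{-1}(f(W))=W$, and $f:\mathbb P(\mathcal E)\setminus W\to\sigma\setminus f(W)$ is proper and bijective. Hence it is finite and, in characteristic $0$, birational. Since $\sigma$ is normal, it is an isomorphism. In particular $\dim\sigma=2n+1$.

Moreover $f(W)$ has codimension at least $2$ in $\sigma$, i.e.\ dimension at most $2n-1$:
\begin{itemize}
\item $f(Z)=X$ has dimension $n\le2n-1$, and for $D_I=1$ the image of $\pi^{-1}(\mathcal H_I)$ lies in $X$.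
\item For $I=\{i\}$ with $d_i=2$ we have $k\ge2$, as $D\ge3$. The image is a family over $\prod_{l\ne i}X_l$ of varieties of symmetric $(n_i+1)\times(n_i+1)$ matrices of rank $\le2$, of projective dimension $2n_i$. So its dimension is at most $2n_i+(n-n_i)=n+n_i\le2n-1$.
\item For $I=\{i,i'\}$ with $d_i=d_{i'}=1$ the image is a family over $\prod_{l\notin I}X_l$ of varieties of $(n_i+1)\times(n_{i'}+1)$ matrices of rank $\le2$, of projective dimension $2(n_i+n_{i'})-1$. So its dimension is at most $n+n_i+n_{i'}-1\le2n-1$.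
\end{itemize}
Hence
\begin{equation}\label{eq:Clquot}
\mathrm{Cl}(\sigma)=\mathrm{Pic}(\mathbb P(\mathcal E))/\langle\text{divisorial components of }W\rangle,
\end{equation}
and $K_\sigma$ is the image of $K_{\mathbb P(\mathcal E)}$. The codimension of $\mathcal H_I$ is $1$ iff $I=[k]\setminus\{l\}$ with $n_l=1$. So the divisorial components of $W$ are $Z$ and, if $k\ge2$, the $\pi^{-1}(\mathcal H_{[k]\setminus l})$ with $l\in\Lambda$.

\subsection{The Picard group of $\mathcal H$}
Locally $B=\{w^2=h\}$ over $\mathcal H$, with $E=\{w=0\}$. Let $\mathcal O(-\delta)$ be the anti-invariant part of $p_*\mathcal O_B$; it is generated locally by $w$. So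
$$p_*\mathcal O_B=\mathcal O\oplus\mathcal O(-\delta),\qquad p^*\delta=E .$$
Let $H_i^{(1)},H_i^{(2)}$ be the pullbacks to $B$ of the hyperplane class of $X_i$ from the two factors, and put $h_i=\det(\mathcal O(1_i)^{[2]})+\delta$. By \eqref{eq:E} for $\mathcal O(1_i)$, $p^*h_i=H_i^{(1)}+H_i^{(2)}$.

The map $p^*:\mathrm{Pic}\,\mathcal H\to\mathrm{Pic}\,B$ is injective. Indeed, if $p^*M\cong\mathcal O_B$, then $H^0(M)\oplus H^0(M-\delta)=H^0(B,\mathcal O_B)=\mathbb K$. If $H^0(M)\ne0$, then a nonzero section of $M$ is nowhere zero, because its pullback is, and $M$ is trivial. Otherwise $M-\delta$ has a nonzero section, whose pullback is a nonzero section of $\mathcal O_B(-E)$; this is impossible. The image of $p^*$ consists of swap-invariant classes.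

If $n\ge2$, $\mathrm{Pic}\,B$ is free on the $H_i^{(1)},H_i^{(2)}$ and $E$, so $\mathrm{Pic}\,\mathcal H$ is free on $h_1,\dots,h_k,\delta$. If $n=1$ (so $k=1$ and $B=\mathbb P^1\times\mathbb P^1$), then $E=\Delta\sim H_1^{(1)}+H_1^{(2)}$, and $\mathrm{Pic}\,\mathcal H$ is generated by $h_1,\delta$ with the single relation $h_1=\delta$; in that case $\Lambda=\{1\}$. In all cases
$$\mathrm{Pic}\,\mathbb P(\mathcal E)=\mathbb Z\xi\oplus\pi^*\mathrm{Pic}\,\mathcal H,$$
and, $p^*$ being injective, classes can be computed after pullback to $\mathbb P(p^*\mathcal E)$. We omit $\pi^*$ from the notation.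

\subsection{The classes}
\emph{The canonical class.} We have $K_B=-\sum(n_i+1)p^*h_i+(n-1)E$, and $p$ is simply ramified along $E$. So $p^*K_{\mathcal H}=K_B-E=-\sum(n_i+1)p^*h_i+(n-2)E$. By \eqref{eq:E}, $\det p^*\mathcal E=\sum d_ip^*h_i-E$. Hence
$$K_{\mathbb P(\mathcal E)}=-2\xi+K_{\mathcal H}+\det\mathcal E=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta .$$

\emph{The divisor $Z$.} Since $Z$ is finite over $\mathcal H$, its pullback to $\mathbb P(p^*\mathcal E)$ has no component over $E$, and it is reduced off $E$. So it is $Z_1+Z_2$, where $Z_i$ is the section defined by the projection $p^*\mathcal E\to L_i$ from \eqref{eq:E}. This projection is onto, with kernel $L_{3-i}(-E)$, and $Z_i$ is the zero locus of $L_{3-i}(-E)\to p^*\mathcal E\to\xi$. So $Z_i\sim\xi-L_{3-i}+E$, and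
$$Z\sim2\xi-\sum d_ih_i+2\delta .$$

\emph{The divisors $\mathcal H_{[k]\setminus l}$ for $n_l=1$, $k\ge2$.} The preimage in $B$ does not contain $E$, as a general tangent direction moves in the $l$-th factor. It is the strict transform of the smooth divisor $\{x_l=y_l\}\supset\Delta$ of class $H_l^{(1)}+H_l^{(2)}$, and $p$ is \'etale off $E$. So the class is $h_l-\delta$.

\medskip
Inserting this in \eqref{eq:Clquot} we obtain, in all cases with $D\ge3$ (for $n=1$ the relation $h_1=\delta$ comes from $\mathrm{Pic}\,\mathcal H$ itself):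
\begin{equation}\label{eq:Cl}
\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,h_1,\dots,h_k,\delta\rangle\Big/\Bigl(2\xi-\sum d_ih_i+2\delta,\ \ h_l-\delta\ (l\in\Lambda)\Bigr),
\end{equation}
$$K_\sigma=-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta .$$
This is the first part of Theorem~\ref{thm:structure}(3).

\section{The condition for $D\ge3$}\label{sec:condition}

\begin{proof}[Proof of Theorem~\ref{thm:main}(b)]
By Proposition~\ref{prop:criterion} and \eqref{eq:Cl}, $R$ is Gorenstein iff there are $a,\beta,\gamma_l\in\mathbb Z$ with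
\begin{equation}\label{eq:system}
-2\xi+\sum(d_i-n_i-1)h_i+(n-3)\delta-a\xi=\beta\Bigl(2\xi-\sum d_ih_i+2\delta\Bigr)+\sum_{l\in\Lambda}\gamma_l(h_l-\delta)
\end{equation}
in the free group $\mathbb Z^{k+2}$ on $\xi,h_1,\dots,h_k,\delta$. Put $s=\beta+1$ and compare coefficients, recalling that $n_l=1$ for $l\in\Lambda$:
\begin{align*}
\xi:&\quad a=-2s;\\
h_i,\ i\notin\Lambda:&\quad n_i+1=s\,d_i;\\
h_l,\ l\in\Lambda:&\quad\gamma_l=s\,d_l-2;\\
\delta:&\quad n-3+\sum_{l\in\Lambda}(s\,d_l-2)=2s-2 .
\end{align*}
The equation for $h_l$, $l\in\Lambda$, only defines $\gamma_l$; this is why these factors impose no condition of their own. By the second line $n=\sum_{i\notin\Lambda}(sd_i-1)+|\Lambda|$. With this the last equation becomes $sD-k-3=2s-2$, i.e.\ $s(D-2)=k+1$. So the system is solvable iff $s=\frac{k+1}{D-2}$ is an integer and $n_i+1=sd_i$ for all $i\notin\Lambda$. In this case $a=-2s$ and $\omega_R\cong R(-2s)$.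
\end{proof}

\section{The case $D\le2$}\label{sec:small}

If $D=1$, then $\sigma=\mathbb P^n$, and $R$ is a polynomial ring. If $D=2$, a matrix of rank $2$ lies on infinitely many secant lines of $X$, so $f$ is not birational. We use another resolution.

\begin{proof}[Proof of Theorem~\ref{thm:main}(a)]
Let $D=2$. Then $\sigma$ consists of the symmetric (if $k=1$) or arbitrary (if $k=2$) matrices of rank $\le2$. If $\min n_i=1$, it is all of $\mathbb P^N$, and we are done. Assume that all $n_i\ge2$. By Theorem~\ref{thm:structure}(1), $\sigma$ is normal and Proposition~\ref{prop:criterion} applies. Let $\mathcal S$ denote a tautological rank-two subbundle on a Grassmannian $Gr(2,U)$ with $\dim U=n'+1\geq 3$, and $g=c_1(\mathcal S^*)$; then $\mathrm{Pic}\,Gr(2,U)=\mathbb Zg$ and $K=-(n'+1)g$. For a bundle $\mathcal F$ of rank $r$ let $\mathbb P_{\rm sub}(\mathcal F)$ be the bundle of lines in $\mathcal F$, with $\xi=\mathcal O(1)$; its relative canonical class is $-r\xi-c_1(\mathcal F)$.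

\emph{$(d_1,d_2)=(1,1)$.} Let $\widetilde\sigma=\mathbb P_{\rm sub}(\mathcal S_1\boxtimes\mathcal S_2)$ over $Gr(2,U_1)\times Gr(2,U_2)$. It maps onto $\sigma$. Over $\sigma\setminus X$, the matrices of rank exactly $2$, the map is proper and bijective, hence an isomorphism, since $\sigma$ is normal. Also $X$ has codimension $(2n-1)-n=n_1+n_2-1\ge2$ in $\sigma$. The complement in $\widetilde\sigma$ of the part over $\sigma\setminus X$ is the divisor $\{\det=0\}$. It is a bundle of smooth quadric surfaces, hence irreducible and reduced, and its class is $2\xi-g_1-g_2$. From $c_1(\mathcal S_1\boxtimes\mathcal S_2)=-2g_1-2g_2$ we get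
$$K_{\widetilde\sigma}=-4\xi+2g_1+2g_2-(n_1+1)g_1-(n_2+1)g_2=-4\xi+(1-n_1)g_1+(1-n_2)g_2 .$$
So $\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,g_1,g_2\rangle/(2\xi-g_1-g_2)$, and $K_\sigma\in\mathbb Z\xi$ iff $n_1=n_2$.

\emph{$k=1$, $d_1=2$.} Let $\widetilde\sigma=\mathbb P_{\rm sub}(S^2\mathcal S)$ over $Gr(2,U_1)$. As before it is isomorphic to $\sigma$ over $\sigma\setminus X$, and $X$ has codimension $2n_1-n_1=n_1\ge2$. The complement is the discriminant divisor, a bundle of smooth conics, hence irreducible and reduced, of class $2\xi-2g$. From $c_1(S^2\mathcal S)=-3g$ we get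
$$K_{\widetilde\sigma}=-3\xi+3g-(n_1+1)g=-3\xi+(2-n_1)g .$$
So $\mathrm{Cl}(\sigma)=\mathbb Z\langle\xi,g\rangle/(2\xi-2g)$, and $K_\sigma\in\mathbb Z\xi$ iff $n_1$ is even.
\end{proof}

\section{The list}\label{sec:table}

\begin{proof}[Proof of Theorem~\ref{thm:main}(c)]
For $D\le2$ the list repeats (a). Let $D\ge3$. By (b) we need $s(D-2)=k+1$ with an integer $s\ge1$, and $n_i=sd_i-1\ge1$ for $i\notin\Lambda$. If $k\ge4$, then $D-d_l\ge k-1\ge3$ for all $l$, so $\Lambda=\emptyset$. Note that for $s=1$ a factor $i\notin\Lambda$ has $d_i=n_i+1\ge2$. We order the factors so that $d_1\le\dots\le d_k$.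

\begin{itemize}
\item $k=1$: $s(d_1-2)=2$, and $\Lambda=\{1\}$ iff $n_1=1$. For $d_1=3$, $s=2$: $n_1=5$ or $n_1=1$. For $d_1=4$, $s=1$: $n_1=3$ or $n_1=1$.
\item $k=2$: $s(D-2)=3$. If $D=3$, $s=3$, then $d=(1,2)$ and $l\in\Lambda$ iff $n_l=1$; so $n_1\in\{1,2\}$ and $n_2\in\{1,5\}$. If $D=5$, $s=1$: for $d=(1,4)$ we have $1\notin\Lambda$ and $d_1=1$, impossible. For $d=(2,3)$ we have $1\notin\Lambda$, so $n_1=1$; and $2\in\Lambda$ iff $n_2=1$, so $n_2\in\{1,2\}$.
\item $k=3$: $s(D-2)=4$. If $D=3$, $s=4$, then $d=(1,1,1)$ and $l\in\Lambda$ iff $n_l=1$; so all $n_i\in\{1,3\}$. If $D=4$, $s=2$, then $d=(1,1,2)$ and $1,2\notin\Lambda$, so $n_1=n_2=1$; and $3\in\Lambda$ iff $n_3=1$, so $n_3\in\{1,3\}$. If $D=6$, $s=1$, a factor with $d_i=1$ has $D-d_i=5$ and is not in $\Lambda$, impossible. So $d=(2,2,2)$, $\Lambda=\emptyset$ and $n_i=1$ for all $i$.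
\item $k=4$: $D-2\ge2$ divides $5$, so $D=7$ and $s=1$. But then all $d_i\ge2$ and $D\ge8$, a contradiction.
\item $k=5$: $D-2\ge3$ divides $6$. If $D=5$, $s=2$, then all $d_i=1$ and all $n_i=1$. If $D=8$, $s=1$, then all $d_i\ge2$ and $D\ge10$, a contradiction.
\item $k\ge6$: if $s\ge2$, then $2(k-2)\le2(D-2)\le k+1$, so $k\le5$. If $s=1$, then $2k\le D=k+3$, so $k\le3$. Both are contradictions.\qedhere
\end{itemize}
\end{proof}

\section{Gorenstein, $\mathbb Q$-Gorenstein and factorial}\label{sec:rest}

To compare local and arithmetic properties we need to know which Weil divisor classes are Cartier.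

\begin{lemma}\label{lem:pic}
$\mathrm{Pic}(\sigma)=\mathbb Z\,\mathcal O_\sigma(1)$ for all $k,n_i,d_i$.
\end{lemma}
\begin{proof}
This is clear if $\sigma=\mathbb P^N$, in particular if $D=1$, or if $D=2$ and $\min n_i=1$.

Let $D\ge3$, $M\in\mathrm{Pic}\,\sigma$ and $f^*M=a\xi+\sum b_ih_i+c\delta$. The fiber of $f$ over $x\in X$ contains $\{(\zeta,x):x\in\zeta\}\cong\mathrm{Bl}_xX\subset Z\cong B$. On it $\xi$ and $f^*M$ are trivial, $h_i$ restricts to the hyperplane class $H_i$, and $\delta$ restricts to the exceptional divisor $E_x$. If $n\ge2$, $\mathrm{Pic}(\mathrm{Bl}_xX)$ is free on the $H_i$ and $E_x$, so $b_i=c=0$. If $n=1$, we may write $f^*M=a\xi+bh_1$, and restriction to $\mathrm{Bl}_xX=\mathbb P^1$ gives $b=0$. As $f$ is proper and birational and $\sigma$ is normal, $f_*\mathcal O=\mathcal O_\sigma$, and so $M=f_*f^*M=\mathcal O_\sigma(a)$.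

If $D=2$ and all $n_i\ge2$, use the morphism $\widetilde\sigma\to\sigma$ of Section~\ref{sec:small} in place of $f$. Its fibers over points of $X$ are $\mathbb P^{n_1-1}\times\mathbb P^{n_2-1}$, respectively $\mathbb P^{n_1-1}$ (the two-dimensional subspaces containing given vectors). On these $\xi$ is trivial and the $g$'s restrict to hyperplane classes, so the pullback of $M$ is a multiple of $\xi$, and $M$ is a multiple of $\mathcal O_\sigma(1)$ as before.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(2)]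
If $\sigma$ is Gorenstein, then $\omega_\sigma=\mathcal O_\sigma(K_\sigma)$ is invertible. By Lemma~\ref{lem:pic} it is isomorphic to some $\mathcal O_\sigma(a)$, and Proposition~\ref{prop:criterion} shows that $\sigma$ is arithmetically Gorenstein. The converse is immediate.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:structure}(3)]
The group and $K_\sigma$ were computed in \eqref{eq:Cl}.

\emph{$\mathbb Q$-Gorenstein.} By Lemma~\ref{lem:pic}, $\sigma$ is $\mathbb Q$-Gorenstein iff $rK_\sigma\in\mathbb Z\xi$ for some $r\ge1$. The same condition characterizes $\mathbb Q$-Gorensteinness of the affine cone, because a graded divisorial ideal of $R$ is locally principal at the vertex iff it is principal. The condition means that \eqref{eq:system} is solvable over $\mathbb Q$. The computation in Section~\ref{sec:condition} is valid over $\mathbb Q$ and shows that this is so iff $n_i+1=\frac{k+1}{D-2}\,d_i$ for all $i\notin\Lambda$.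

\emph{Factorial.} $R$ is factorial iff $\mathrm{Cl}(R)=\mathrm{Cl}(\sigma)/\mathbb Z\xi$ vanishes. This group has the $k+1$ generators $h_1,\dots,h_k,\delta$ and the $1+|\Lambda|$ relations $\sum d_ih_i=2\delta$ and $h_l=\delta$ for $l\in\Lambda$. If $\Lambda\ne[k]$, its rank is at least $k-|\Lambda|>0$. If $\Lambda=[k]$, it is $\mathbb Z/(D-2)$. So $R$ is factorial iff $\Lambda=[k]$ and $D=3$, that is, up to permutation of the factors, iff all $n_i=1$ and $d$ is $3$, $(1,2)$ or $(1,1,1)$. In these cases $N=3,5,7$, which is $2n+1=\dim\sigma$, so $\sigma=\mathbb P^N$. Conversely, if $\sigma=\mathbb P^N$, then $R$ is a polynomial ring, hence factorial.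
\end{proof}

\begin{thebibliography}{9}
\bibitem{Boutot} Boutot, Invent. Math. 88 (1987).
\bibitem{Elkik} Elkik, Invent. Math. 47 (1978).
\bibitem{KMZ} M. Azeem Khadam, Mateusz Micha{\l}ek, Piotr Zwiernik, \emph{Secant varieties of toric varieties arising from simplicial complexes}, arXiv:1908.09671 (2019).
\end{thebibliography}
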